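# An infinite field that is neither ample nor Hilbertian, built from a cover with purely inseparable branch points

## 1. The field $K_k\subset k((1/t))$ and the main theorem

Fix a prime $p$, a field $k$ of characteristic $p$, a prime $\ell\neq p$, and a power $q$ of $p$ with $q\ge \ell+2$. (For instance $p\ge 5$, $\ell=2$, $q=p$.) On $\Lambda_k=k((1/t))$ let $\mathrm{ord}$ be the valuation with $\mathrm{ord}(t)=-1$, and let $\mathfrak m=\{\mathrm{ord}>0\}$. For $a\in\Lambda_k$ put
$$h(a)=\frac{a^q-t}{a^q-t-1}=1+\frac{1}{a^q-t-1}. \tag{1}$$
In Section 4 we check that $h(a)$ is defined and lies in $1+\mathfrak m$, and that there is a unique $R(a)\in 1+\mathfrak m$ with $R(a)^\ell=h(a)$. Let $K=K_k$ be the smallest subfield of $\Lambda_k$ that contains $k(t)$ and is closed under $a\mapsto R(a)$. It is infinite and algebraic over $k(t)$.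

**Theorem A.** $K$ is neither ample nor Hilbertian. More precisely:

1. The polynomial $f(T,X)=(T^q-t-1)X^\ell-(T^q-t)$ is irreducible in $K[T,X]$ and separable in $X$, but for **every** $a\in K$ the polynomial $f(a,X)$ is reducible, with a root in $K$.
2. The curve $C:\ x^q-x=t\,y^q$ over $K$ is smooth and geometrically integral, and $C(K)=\{(c,0): c\in k,\ c^q=c\}$. This set is finite and contains $(0,0)$.

So infinite fields that are neither ample nor Hilbertian exist in every characteristic $p>0$, inside $k((1/t))$ and algebraic over $k(t)$, for any prescribed $k$ of characteristic $p$. With $k=\mathbb F_p$ the field is countable. Nothing is asserted about characteristic $0$.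

Three more theorems come from the same argument. The first is the criterion behind part 2.

**Theorem B.** Let $k$ be algebraically closed of characteristic $p$ and let $L/k(t)$ be algebraic. Suppose that for every finite subextension $F/k(t)$ of $L$, all ramification indices of places of $F/k$ over $k(t)$ are $\le B$. If $Q$ is a power of $p$ with $Q>B+1$, then $x^Q-x=ty^Q$ has exactly the $L$-points $\mathbb F_Q\times\{0\}$. In particular $L$ is not ample. The condition $Q>B+1$ cannot be weakened to $Q\ge B+1$.

**Theorem C.** No finite extension of $K_k$ (separable or not, $k$ arbitrary) is ample.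

**Theorem D.** If $k$ is algebraically closed, there is also a *Galois* extension $N/k(t)$ that is neither ample nor Hilbertian, no finite extension of which is ample, and every proper finite separable extension of which is Hilbertian. So non-Hilbertianity need not pass to finite extensions of such fields.

## 2. What "ample" and "Hilbertian" ask of a field

**Definition.** A field $K$ is *ample* (or *large*, or *anti-Mordellic*) if for every geometrically integral $K$-variety $V$ with a smooth $K$-point, $V(K)$ is Zariski-dense in $V$.

So over an ample field one smooth point forces many. To show that $K$ is *not* ample, it is enough to produce one geometrically integral curve with a smooth $K$-point and only finitely many $K$-points, since a finite set is not dense in a curve. That is what part 2 of Theorem A does.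

**Definition.** A field $K$ is *Hilbertian* if for every irreducible $f(T,X)\in K[T,X]$ with $\deg_X f\ge 1$ that is separable in $X$, there are infinitely many $a\in K$ such that $f(a,X)$ is irreducible in $K[X]$.

"Separable in $X$" means that $f$, as a polynomial in $X$ over $K(T)$, has no multiple root. To show that $K$ is *not* Hilbertian, one bad $f$ is enough. That is what part 1 does, in the strongest possible way: every specialization is reducible.

Here are some fields to compare.

- An algebraically closed field is ample, because the rational points of any variety over it are dense. It is not Hilbertian: for a prime $\ell$ different from the characteristic, $X^\ell-T$ is irreducible and separable in $X$, yet $X^\ell-a$ has a root for each $a$.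
- Let $k$ be algebraically closed of characteristic $p$. The field $k(t)$ is Hilbertian (Fried–Jarden, *Field Arithmetic*, Ch. 13). It is not ample, as we show by hand in Section 6.
- A finite field is neither. The affine line has finitely many points over it, and there are not infinitely many $a$ to choose from.

The last case is why the question is posed for infinite fields: does there exist an infinite field that is neither ample nor Hilbertian? It is stated as an open question in Padmavathi Srinivasan, "A virtually ample field that is not ample", arXiv:1810.05184 (2018). Theorem A answers it: yes.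

The two requirements pull against each other. To destroy Hilbertianity we enlarge $k(t)$ until some $f$ always has a root, and the enlargement creates points on curves. We must choose $f$ so that some curve keeps only finitely many points throughout.

## 3. Valuations, places and two algebraic facts

**Values of sums.** If $v$ is a valuation and $v(x)\ne v(y)$, then $v(x+y)=\min(v(x),v(y))$. This is used constantly, in the following form: a $q$-th power has value in $q\mathbb Z\cup\{\infty\}$, so adding to it an element of value outside $q\mathbb Z$ gives the exact minimum.

**Hensel's lemma for $\ell$-th roots.** Let $\kappa$ be a field of characteristic $p\ne\ell$. If $u\in\kappa((\pi))$ has the form $1+(\text{positive order})$, there is a unique $r$ of the same form with $r^\ell=u$: modulo $\pi$ the polynomial $X^\ell-u$ becomes $X^\ell-1$, of which $1$ is a simple root.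

**Places.** Let $k$ be algebraically closed and $F/k(t)$ finite. A *place* $v$ of $F$ is a normalized discrete valuation of $F$ trivial on $k$. Its residue field is $k$, and the completion is $\hat F_v\cong k((\pi))$ with $\pi$ a uniformizer. If $v(t)\ge0$, then $t$ has a residue $t_0\in k$; we say that $v$ lies over $t_0$, and its ramification index over $k(t)$ is $e(v)=v(t-t_0)$. If $v(t)<0$, then $v$ lies over $\infty$, and $e(v)=-v(t)$. We need these standard facts.

- Let $F'/F$ be finite. Every place $v$ of $F$ has a place $w$ of $F'$ above it. One has $w|_F=e(w|v)\,v$ and $e(w)=e(w|v)\,e(v)$, and $e(w|v)\le[F':F]$, whether or not $F'/F$ is separable.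
- An $x\in F$ with $v(x)\ge 0$ at all places lies in $k$. There is at least one place over $\infty$.

**Example.** Let $F=k(y)$ with $t=y^\ell/(1-y^\ell)$, so that $t+1=1/(1-y^\ell)$. Over $t=0$ there is only the place $y=0$, with index $\ell$. Over $t=-1$ there is only $y=\infty$, where $t+1$ vanishes to order $\ell$, so the index is $\ell$. Over $t=\infty$ lie the $\ell$ places with $y^\ell=1$; as $1-y^\ell$ has simple zeros, the indices are $1$. Over any other $t_0$ we solve $y^\ell=t_0/(1+t_0)$, which has $\ell$ distinct solutions, so the indices are $1$. We shall meet this field again.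

**Purely inseparable polynomials.** Let $K$ have characteristic $p$ and let $c\in K\setminus K^p$. Then $T^{p^n}-c$ is irreducible over $K$. Indeed, over an algebraic closure it equals $(T-\gamma)^{p^n}$. All its monic irreducible factors over $K$ have the root $\gamma$, hence equal the minimal polynomial $g$ of $\gamma$. So $T^{p^n}-c=g^m$ with $m\deg g=p^n$, and $m$ is a power of $p$. If $m>1$, then $-c=g(0)^m\in K^p$, hence $c\in K^p$ since $-1=(-1)^p$ in characteristic $p$. This is a contradiction, so $m=1$.

## 4. The series $R(a)$ and the smallest closed subfield

The purpose of this section is to check that the objects in Theorem A exist.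

Let $a\in\Lambda_k$. Then $\mathrm{ord}(a^q)\in q\mathbb Z\cup\{\infty\}$, while $\mathrm{ord}(t)=\mathrm{ord}(t+1)=-1\notin q\mathbb Z$. Hence
$$\mathrm{ord}(a^q-t)=\mathrm{ord}(a^q-t-1)=\min(q\,\mathrm{ord}(a),-1)\le -1 .$$
In particular $a^q-t-1\neq0$, and (1) gives $h(a)\in1+\mathfrak m$. By Hensel's lemma there is exactly one $R(a)\in 1+\mathfrak m$ with $R(a)^\ell=h(a)$.

The intersection of all subfields of $\Lambda_k$ that contain $k(t)$ and are closed under $R$ is again such a subfield; this is $K_k$. The relative algebraic closure of $k(t)$ in $\Lambda_k$ is closed under $R$, because $R(a)$ is algebraic over $k(t,a)$. So $K_k$ is algebraic over $k(t)$. It is infinite because it contains $k(t)$.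

For $a=0$ we get $h(0)=t/(t+1)$. So $y=R(0)$ satisfies $y^\ell(t+1)=t$, that is, $t=y^\ell/(1-y^\ell)$. The first step of the construction produces the field of the example above.

## 5. Every specialization of $f$ has a root: Theorem A(1)

**Step 1: $t$ and $t+1$ are not $p$-th powers in $K$.** We need this for irreducibility. An element of $\Lambda_k^p$ has order in $p\mathbb Z\cup\{\infty\}$, while $\mathrm{ord}(t)=\mathrm{ord}(t+1)=-1$. So $t,t+1\notin\Lambda_k^p\supseteq K^p$.

**Step 2: $f$ is irreducible.** We apply Eisenstein's criterion. By Step 1 and Section 3, $T^q-t$ is irreducible in $K[T]$. It is coprime to $T^q-t-1$, since the two differ by $1$. View $f=(T^q-t-1)X^\ell-(T^q-t)$ as a polynomial in $X$ over $K[T]$. Its leading coefficient is prime to $T^q-t$, the intermediate coefficients are $0$, and the constant term is divisible by $T^q-t$ exactly once. So $f$ is Eisenstein at $T^q-t$ and irreducible over $K(T)$. Its coefficients are coprime, so it is primitive and hence irreducible in $K[T,X]$.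

**Step 3: $f$ is separable in $X$.** We have $\partial f/\partial X=\ell\,(T^q-t-1)X^{\ell-1}$ with $\ell\ne0$ in $K$, so its only root is $X=0$. But $f(T,0)=-(T^q-t)\ne0$.

**Step 4: all specializations are reducible.** Let $a\in K$. Then $a^q-t-1\ne0$, so $f(a,X)$ has degree $\ell\ge2$. It has the root $R(a)\in K$, because $f(a,X)=(a^q-t-1)\bigl(X^\ell-h(a)\bigr)$. So $f(a,X)$ is reducible.

This proves part 1, and $K$ is not Hilbertian. $\square$

Any $f$ could be forced to have roots by closing up in this way. What matters is why this $f$ does not ruin part 2.

## 6. The curve $x^Q-x=ty^Q$, first over $k(t)$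

Which curve should have few points? A curve defined over $k$ is useless when $k$ is algebraically closed, because it already has infinitely many $k$-points. So $t$ must enter the equation.

**Lemma 1.** Let $L$ be a field of characteristic $p$, $t\in L^\times$, and $Q$ a power of $p$. Then $x^Q-x=ty^Q$ defines a smooth geometrically integral affine curve over $L$ containing $(0,0)$.

*Proof.* The partial derivative of $x^Q-x-ty^Q$ with respect to $x$ is $-1$, so the curve is smooth. Over $\bar L$ let $\tau^Q=t$; here $\tau\ne0$. Use the linear coordinates $u=x-\tau y$ and $x$. Since $u^Q=x^Q-ty^Q$, the equation becomes $u^Q=x$, and the coordinate ring over $\bar L$ is $\bar L[u,x]/(u^Q-x)=\bar L[u]$, an integral domain. The point $(0,0)$ satisfies the equation. $\square$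

So over $\bar L$ the curve is the affine line. If $t$ has a $Q$-th root $\tau$ in an infinite field $L$, there are infinitely many $L$-points, namely $\bigl(u^Q,(u^Q-u)/\tau\bigr)$. The number of points is therefore sensitive to how close $t$ is to being a $Q$-th power.

**The case $L=k(t)$, $k$ algebraically closed.** Let $x,y\in k(t)$ be a point, and differentiate the equation with respect to $t$. As $x^Q$ and $y^Q$ have derivative $0$, we get $-x'=y^Q$, hence
$$x^Q-x=-t\,x' .$$
If $x$ has a pole of order $m\ge1$ at some $t_0\in k$, the left side has a pole of order $Qm$ there and the right side one of order at most $m+1$. So $(Q-1)m\le1$, which is impossible for $Q\ge3$. Thus for $Q\ge 3$ the function $x$ is a polynomial. If its degree $d$ were positive, the left side would have degree $Qd$ and the right side degree at most $d$. So $x$ is constant, $y^Q=-x'=0$, and $x^Q=x$. For $Q\ge3$ the points are exactly $\mathbb F_Q\times\{0\}$, and $k(t)$ is not ample.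

For $Q=2$ the conclusion fails. In characteristic $2$ take $x=y=1/(t+1)$. Then
$$x^2-x=\frac{1+(t+1)}{(t+1)^2}=\frac{t}{(t+1)^2}=t\,y^2 .$$

**Where the derivative argument stops.** Let $F/k(t)$ be finite and $v$ a place over $t_0\in k$ with $e=e(v)$ prime to $p$ and uniformizer $\pi$. If $x$ has a pole of order $m$ at $v$, then $dx/d\pi$ has order at least $-m-1$, while $dt/d\pi$ has order exactly $e-1$. So $dx/dt$ has order at least $-m-e$, and the comparison becomes $(Q-1)m\le e$. This suggests that *bounded ramification* is the right hypothesis. But if $F/k(t)$ is inseparable, as for $F=k(t^{1/p})$, no derivation of $F$ extends $d/dt$; and if $p\mid e$, then $dt/d\pi$ has order at least $e$, so the order computation fails. Theorem B has no separability or tameness hypothesis, and Theorem C includes inseparable extensions. We therefore need an argument that does not differentiate.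

## 7. Points over fields with bounded ramification: Theorem B

In place of the derivative we use that $k$ is perfect. Near $t=t_0$, write $t_0=\alpha^Q$ with $\alpha\in k$. Then $t$ differs from the $Q$-th power $\alpha^Q$ by $t-t_0$, whose value $e(v)$ is positive and less than $Q$.

**Lemma 2.** Let $k$ be algebraically closed of characteristic $p$, and let $F/k(t)$ be finite with $e(v)\le B$ for all places $v$ of $F$. Let $Q$ be a power of $p$ with $Q>B+1$. If $x,y\in F$ and $x^Q-x=ty^Q$, then $x\in\mathbb F_Q$ and $y=0$.

*Proof.* **Step 1: $x$ has no pole.** Suppose $v(x)=-m<0$ and put $e=e(v)$, so $0<e\le B<Q-1$. Then $v(x^Q-x)=-Qm$ is finite, so $y\neq0$ and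
$$-Qm=v(t)+Q\,v(y). \tag{2}$$

*Suppose $v$ lies over $\infty$.* Then $v(t)=-e$, and (2) gives $Q\mid e$. This is impossible, since $0<e<Q$.

*Suppose $v$ lies over $t_0\in k$.* Then $v(t)\ge0$, so (2) gives $v(y)\le-m$. Choose $\alpha\in k$ with $\alpha^Q=t_0$ and put $z=x-\alpha y$. Then $z^Q=x^Q-t_0y^Q$, hence
$$z^Q-(t-t_0)\,y^Q=x^Q-t\,y^Q=x. \tag{3}$$
Here $v(z^Q)\in Q\mathbb Z\cup\{\infty\}$, while $v\bigl((t-t_0)y^Q\bigr)=e+Qv(y)\notin Q\mathbb Z$ because $0<e<Q$. The two values differ, so
$$-m=v(x)=\min\bigl(v(z^Q),\,e+Qv(y)\bigr)\le e+Qv(y)\le e-Qm .$$
Hence $(Q-1)m\le e\le B<Q-1$, which contradicts $m\ge1$.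

**Step 2: $x$ is a constant in $\mathbb F_Q$ and $y=0$.** By Step 1, $x\in k$. Put $c=x^Q-x\in k$, so $ty^Q=c$. If $c\neq0$, then at a place $v$ over $\infty$ we get $-e(v)+Qv(y)=0$, so $Q\mid e(v)$, which is impossible because $0<e(v)<Q$. So $c=0$, which gives $x\in\mathbb F_Q$ and $y=0$. $\square$

*Proof of Theorem B.* If $(x,y)\in L^2$ is a point, then $F=k(t,x,y)$ is a finite subextension of $L/k(t)$, and Lemma 2 gives $x\in\mathbb F_Q$, $y=0$. Conversely, $\mathbb F_Q\subset k\subset L$ and every $(c,0)$ with $c\in\mathbb F_Q$ is a point. Powers of $p$ larger than $B+1$ exist. For such a $Q$, Lemma 1 says that the curve is geometrically integral and smooth with the rational point $(0,0)$, and it has only finitely many $L$-points. So $L$ is not ample.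

*The bound is sharp.* Let $L=F=k(s)$ with $t=1+s^{Q-1}$. Over $t_0\neq1$ in $k$ the equation $s^{Q-1}=t_0-1$ has $Q-1$ distinct solutions, since $p\nmid Q-1$, so the indices are $1$. Over $t=1$ the only place is $s=0$, and over $\infty$ only $s=\infty$, both with index $Q-1$. Indices of places of subextensions divide those of places above them, so the hypothesis holds with $B=Q-1$, that is, $Q=B+1$. Choose $c\in k$ with $c^{Q-1}=-1$, so $c^Q=-c$, and put $x=y=c/s$. Then
$$t\,y^Q=(1+s^{Q-1})\,c^Qs^{-Q}=c^Qs^{-Q}+c^Qs^{-1}=c^Qs^{-Q}-c\,s^{-1}=x^Q-x .$$
This point is not in $\mathbb F_Q\times\{0\}$. (For $Q=2$, $c=1$, it is the point found in Section 6.) $\square$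

Non-ampleness is now a matter of keeping ramification indices bounded while we close the field up.

## 8. Which covers can be closed up with bounded ramification?

Throughout this section $k$ is algebraically closed. Adjoin $\ell$-th roots of $g(a)$ for all $a$, for some fixed rational function $g$. If $v(g(a))$ is prime to $\ell$ at a place $v$ of $F\ni a$, then each place above $v$ in $F(\sqrt[\ell]{g(a)})$ has index divisible by $\ell$ over $v$, because $\ell\cdot w(\sqrt[\ell]{g(a)})=e(w|v)\,v(g(a))$.

**First attempt: $X^\ell=T$.** Close $k(t)$ under $\ell$-th roots. The result is not Hilbertian, because of $X^\ell-T$. But it contains an $\ell^n$-th root $t^{1/\ell^n}$ of $t$ for each $n$, and $k(t^{1/\ell^n})$ has index $\ell^n$ over $t=0$. So Theorem B does not apply. The trouble is general: at *any* place $v$ of any $F$ in the process there is $a\in F$ with $v(a)=1$, so $v$ ramifies again. Replacing $T$ by $T/(T-1)$ does not help, since $v(a)=1$ gives $v(a/(a-1))=1$. The exact reason is that the branch point $T=0$ lies in the field, so elements $a$ can approach it $v$-adically at every speed, in particular at a speed prime to $\ell$.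

**Second attempt: move the branch point out of reach.** Use $T=t^{1/q}$, which is purely inseparable over the field; that is, use $g=T^q-t$. At a place $v$ over $t_0$ with $e(v)<q$, let $a$ be integral at $v$ with residue $\alpha$. If $\alpha^q\ne t_0$, then $v(a^q-t)=0$. If $\alpha^q=t_0$, then
$$a^q-t=(a-\alpha)^q-(t-t_0),\qquad v\bigl((a-\alpha)^q\bigr)\ge q>e(v)=v(t-t_0),$$
so $v(a^q-t)=e(v)$ *exactly*. There is only one possible speed of approach, and it is $e(v)$. If $e(v)=1$, the place may ramify, and the index becomes $\ell$. Once $e(v)=\ell$, the value $e(v)$ is divisible by $\ell$, and the zeros of $g(a)$ cause no more ramification.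

This still fails, because of the *poles* of $a$. At a place over $t_0$ choose $a\in F$ with $v(a)=-1$. Then $v(a^q-t)=-q$ is prime to $\ell$, and $v$ ramifies. This can be repeated at each place above $v$, so the indices are again unbounded.

**The remedy.** Divide by a second function of the same shape, which has the same poles: $g=(T^q-t)/(T^q-t-1)$. At poles of $a$, numerator and denominator have the same value, which cancels. The zeros of the denominator are controlled by the same computation, with $t+1$ in place of $t$. This is the function $h$ of (1).

## 9. Adjoining $\ell$-th roots of $h(a)$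

Let $k$ be algebraically closed.

**Definition.** A finite extension $F/k(t)$ is *good* if $e(v)=1$ for all $v$ over $\infty$ and $e(v)\in\{1,\ell\}$ for all other $v$.

The field $k(t)$ is good, and so is $k(y)$ with $t=y^\ell/(1-y^\ell)$, by Section 3.

**Lemma 3.** Let $F$ be good, $a\in F$, and $y^\ell=h(a)$. Then $F(y)$ is good.

*Proof.* Put $b=a^q-t$, so $h(a)=b/(b-1)$.

**Step 1: $h(a)$ is defined and nonzero.** At a place over $\infty$ we have $v(t)=v(t+1)=-1\notin q\mathbb Z$, so $t,t+1\notin F^q$. Thus $b\ne0$ and $b-1\ne0$.

**Step 2: if $\ell\mid v(h(a))$, then $v$ is unramified in $F(y)$.** Write $h(a)=\pi^{\ell n}u_0u_1$ in $\hat F_v\cong k((\pi))$ with $u_0\in k^\times$ and $u_1$ of the form $1+(\text{positive order})$. Then $u_0$ is an $\ell$-th power because $k$ is algebraically closed, and $u_1$ is one by Hensel's lemma. So $h(a)$ is an $\ell$-th power in $\hat F_v$, and as $\mu_\ell\subset k$, all roots of $X^\ell-h(a)$ lie in $\hat F_v$. Let $w$ be a place of $F(y)$ above $v$. Inside the completion at $w$, the element $y$ is one of these roots. So this completion, which is $\hat F_v(y)$, equals $\hat F_v$, and $e(w|v)=1$.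

**Step 3: places over $\infty$.** We want index $1$ to persist. As $v(t)=v(t+1)=-1$ and $v(a^q)\in q\mathbb Z\cup\{\infty\}$, we have $v(b)=v(b-1)=\min(q\,v(a),-1)<0$. So $v(h(a))=0$, and $v$ is unramified in $F(y)$ by Step 2.

**Step 4: the value of $h(a)$ at places over $t_0\in k$.** Let $e=e(v)\in\{1,\ell\}$. We show that
$$v(h(a))\in\{0,e,-e\}. \tag{4}$$
If $v(a)<0$, then $v(a^q)=q\,v(a)<0$ while $v(t),v(t+1)\ge0$, so $v(b)=v(b-1)=q\,v(a)$ and $v(h(a))=0$. Now let $v(a)\ge0$, and let $\alpha\in k$ be the residue of $a$. The residue of $b$ is $\alpha^q-t_0$. If it is nonzero, $v(b)=0$. If $\alpha^q=t_0$, then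
$$b=(a-\alpha)^q-(t-t_0),\qquad v\bigl((a-\alpha)^q\bigr)\ge q>\ell\ge e=v(t-t_0),$$
so $v(b)=e$. Likewise the residue of $b-1=a^q-(t+1)$ is $\alpha^q-(t_0+1)$. If it is nonzero, $v(b-1)=0$. If $\alpha^q=t_0+1$, then $b-1=(a-\alpha)^q-(t-t_0)$ and $v(b-1)=e$. Since $b$ and $b-1$ differ by $1$, they do not both have positive value. This gives (4).

**Step 5: the indices over $t_0$ stay in $\{1,\ell\}$.** Let $w$ be a place of $F(y)$ above $v$.

- If $e=\ell$, then $\ell\mid v(h(a))$ by (4). So $e(w|v)=1$ by Step 2, and $e(w)=\ell$.
- If $e=1$ and $v(h(a))=0$, then $e(w|v)=1$ by Step 2, and $e(w)=1$.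
- If $e=1$ and $v(h(a))=\pm1$, then $\ell\,w(y)=\pm e(w|v)$. So $\ell\mid e(w|v)\le[F(y):F]\le\ell$, hence $e(w)=e(w|v)=\ell$.

So $F(y)$ is good. $\square$

**Example: the second step.** Take $F=k(y)$ with $t=y^\ell/(1-y^\ell)$ and $a=y$. Then
$$b=y^q-t=\frac{y^\ell\,(y^{q-\ell}-y^q-1)}{1-y^\ell},\qquad b-1=\frac{y^q-y^{q+\ell}-1}{1-y^\ell}.$$
At $y=0$, which has index $\ell$ over $t=0$, we see $v(b)=\ell$ and $v(b-1)=0$. So $v(h(a))=\ell$, and there is no further ramification. At $y=\infty$, also of index $\ell$, both $b$ and $b-1$ have value $-q$, and $v(h(a))=0$. The zeros of $b$ other than $y=0$ are the roots of $y^q-y^{q-\ell}+1$. Its derivative is $\ell\,y^{q-\ell-1}$, which does not vanish at these roots because they are nonzero. So these zeros are simple, they occur at places of index $1$ over $k(t)$, and there the index rises to $\ell$.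

**Corollary 4.** For $k$ algebraically closed, $K_k$ is the union of a directed family of good fields.

*Proof.* Consider all end fields $F_n$ of finite towers
$$k(t)=F_0\subseteq F_1\subseteq\dots\subseteq F_n,\qquad F_{i+1}=F_i(R(a_i)),\quad a_i\in F_i .$$
They lie in $K_k$, and they are good by Lemma 3. The family is directed. Given a second tower $G_0\subseteq\dots\subseteq G_m$ with $G_{j+1}=G_j(R(c_j))$, continue the first tower by $H_0=F_n$, $H_{j+1}=H_j(R(c_j))$. This is allowed since $c_j\in G_j\subseteq H_j$, and $H_m$ contains both $F_n$ and $G_m$. So the union is a subfield of $K_k$. It contains $k(t)$, and it is closed under $R$ because any tower can be prolonged by one step. By minimality it equals $K_k$. $\square$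

## 10. Descent from $\bar k$ to $k$: Theorem A(2)

Lemmas 2 and 3 need algebraically closed constants. The uniqueness of $R(a)$ lets us pass to an arbitrary $k$.

**Lemma 5.** Let $k$ be any field of characteristic $p$. Inside $\Lambda_{\bar k}=\bar k((1/t))\supset\Lambda_k$ we have $K_k\subseteq K_{\bar k}$.

*Proof.* The field $K_{\bar k}\cap\Lambda_k$ contains $k(t)$. Let $a$ be one of its elements. The $\ell$-th root of $h(a)$ in $1+\mathfrak m$ formed in $\Lambda_k$ is also such a root in $\Lambda_{\bar k}$, hence by uniqueness it is *the* $R(a)$ formed there, which lies in $K_{\bar k}$. So $R(a)\in K_{\bar k}\cap\Lambda_k$, and this field is closed under $R$. By minimality it contains $K_k$. $\square$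

*Proof of Theorem A(2).* By Lemma 1, $C$ is smooth and geometrically integral. Let $(x,y)\in C(K_k)$. By Lemma 5, $x,y\in K_{\bar k}$, and by Corollary 4 they lie in a common good field $F$, finite over $\bar k(t)$. All indices of places of $F$ are at most $\ell$, and $q\ge\ell+2>\ell+1$. So Lemma 2, with $B=\ell$ and $Q=q$, gives $y=0$ and $x^q=x$ with $x\in\bar k$. Since also $x\in k((1/t))$, and a constant series whose coefficients lie in $k$ is an element of $k$, we get $x\in k$. Conversely, each $(c,0)$ with $c\in k$ and $c^q=c$ is a point. There are at most $q$ such $c$, and $c=0$ is one of them. So $C(K)$ is finite and contains the smooth point $(0,0)$, and $K$ is not ample. With Section 5, Theorem A is proved. $\square$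

The condition $q\ge\ell+2$ enters twice: $q>\ell$ in Lemma 3 and $q>\ell+1$ in Lemma 2.

## 11. Finite extensions: Theorem C

A finite extension of degree $D$ multiplies ramification indices by at most $D$. To use this we must see the finite extension at the level of the good fields.

**Lemma 6.** Let $k$ be algebraically closed, let $M$ be the union of a directed family $\mathcal F$ of good fields, and let $L'/M$ be a finite extension of degree $D'$, separable or not. Then every finite subextension of $L'/k(t)$ has all ramification indices over $k(t)$ at most $D'\ell$.

*Proof.* **Step 1: descend $L'$ to a finite level.** Choose an $M$-basis $b_1=1,b_2,\dots,b_{D'}$ of $L'$ and write $b_ib_j=\sum_r c_{ijr}b_r$ with $c_{ijr}\in M$. As $\mathcal F$ is directed, some $F_1\in\mathcal F$ contains all $c_{ijr}$. For $F\in\mathcal F$ with $F\supseteq F_1$ put $L_F=\sum_iFb_i$. This is a ring containing $F$, finite-dimensional over $F$ and contained in a field, so it is a field. The $b_i$ are independent over $M$, hence over $F$, so $[L_F:F]=D'$. As $\mathcal F$ is directed with union $M$, the fields $L_F$ form a directed family with union $L'$.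

**Step 2: bound the indices.** Let $w$ be a place of $L_F$ above the place $v$ of $F$. Then $e(w)=e(w|v)\,e(v)\le D'\ell$. A finite subextension $E/k(t)$ of $L'$ is finitely generated, so it lies in some $L_F$. Every place of $E$ has a place of $L_F$ above it, and its index divides the index of that place. So the indices of $E$ are at most $D'\ell$. $\square$

*Proof of Theorem C.* Let $L/K_k$ be finite of degree $D$, and embed $L$ over $K_k$ in an algebraic closure of $\Lambda_{\bar k}$. Put $K'=K_{\bar k}$, which contains $K_k$ by Lemma 5, and $L'=LK'$. A $K_k$-basis of $L$ spans $L'$ over $K'$, so $D'=[L':K']\le D$. By Corollary 4 and Lemma 6, with $\bar k$ in place of $k$ and $M=K'$, all indices of finite subextensions of $L'/\bar k(t)$ are at most $D\ell$. Choose a power $Q$ of $p$ with $Q>D\ell+1$. By Theorem B the curve $x^Q-x=ty^Q$ has only finitely many points over $L'$, hence over $L$. By Lemma 1 it is smooth and geometrically integral over $L$ with the point $(0,0)$. So $L$ is not ample. $\square$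

The exponent $Q$ depends on $D$: one curve serves all extensions of a given degree, and larger degrees use larger $Q$.

## 12. A Galois version: Theorem D

The field $K_k$ was built by choosing one root of each $X^\ell-h(a)$. Lemma 3 does not care which root is adjoined, so we may adjoin all of them, and the result is Galois.

Let $k$ be algebraically closed and fix a separable closure $k(t)^{\rm sep}$.

**Step 1: the construction.** We check that $h$ makes sense on $k(t)^{\rm sep}$. If $t$ or $t+1$ were $u^p$ with $u\in k(t)^{\rm sep}$, then $u$ would be both separable and purely inseparable over $k(t)$, so $u\in k(t)$. But $t$ and $t+1$ have order $-1$ at $\infty$, so they are not $p$-th powers in $k(t)$. Hence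
$$t,\ t+1\notin \bigl(k(t)^{\rm sep}\bigr)^p, \tag{5}$$
and for each $a\in k(t)^{\rm sep}$ the element $h(a)$ is defined and nonzero. As $\ell\ne p$, the polynomial $X^\ell-h(a)$ is separable, so all its roots lie in $k(t)^{\rm sep}$. Let $N$ be the smallest subfield of $k(t)^{\rm sep}$ that contains $k(t)$ and contains, for each $a\in N$, *all* $\ell$-th roots of $h(a)$. It is the intersection of all subfields with this closure property, and $k(t)^{\rm sep}$ itself is one.

**Step 2: $N/k(t)$ is Galois.** Let $\sigma\in\mathrm{Gal}(k(t)^{\rm sep}/k(t))$. For $a=\sigma a'$ with $a'\in N$ we have $h(a)=\sigma(h(a'))$, and its $\ell$-th roots are the images under $\sigma$ of those of $h(a')$. So $\sigma N$ has the closure property, and $N\subseteq\sigma N$ by minimality. The same for $\sigma^{-1}$ gives $\sigma N\subseteq N$. So $\sigma N=N$ for all $\sigma$, and the separable extension $N/k(t)$ is Galois.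

**Step 3: $N$ is a directed union of good fields.** Use towers from $k(t)$ with steps $F\subseteq F(y)$, where $y^\ell=h(a)$, $a\in F$, and $y$ is any such root. Their end fields are good by Lemma 3 and lie in $N$. They form a directed family, by carrying out the steps of one tower after those of the other, as in Corollary 4. Their union is a subfield of $N$ that contains $k(t)$ and has the closure property, so it is $N$.

**Step 4: $N$ is not Hilbertian.** By (5), $t,t+1\notin N^p$. So Steps 2 and 3 of Section 5 apply over $N$, and $f(T,X)=(T^q-t-1)X^\ell-(T^q-t)$ is irreducible in $N[T,X]$ and separable in $X$. For $a\in N$ the polynomial $f(a,X)=(a^q-t-1)(X^\ell-h(a))$ has degree $\ell\ge2$ and a root in $N$, so it is reducible.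

**Step 5: no finite extension of $N$ is ample, and $N$ is not ample.** Let $L'/N$ be finite of degree $D'$; the value $D'=1$ is allowed. By Step 3 and Lemma 6, the indices of finite subextensions of $L'/k(t)$ are at most $D'\ell$. So $L'$ is not ample by Theorem B with $B=D'\ell$.

**Step 6: proper finite separable extensions of $N$ are Hilbertian.** The field $k(t)$ is Hilbertian (Fried–Jarden, *Field Arithmetic*, Ch. 13). By Weissauer's theorem (*loc. cit.*, Theorem 13.9.1), every proper finite separable extension of a Galois extension of a Hilbertian field is Hilbertian. By Step 2 this applies to $N$.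

**Step 7: such extensions exist.** Otherwise Step 6 would be empty. First, a separably closed field $E$ is ample. Let $V$ be a geometrically integral $E$-variety with a smooth $E$-point, and $U\subseteq V$ a nonempty open subset. The smooth locus of $V$ is open and nonempty, so it meets $U$, as $V$ is irreducible. The intersection is a nonempty smooth $E$-variety, and such a variety has a point whose residue field is finite separable over $E$. That residue field is $E$, so $U$ contains an $E$-point. Hence $V(E)$ is dense. Since $N$ is not ample by Step 5, it is not separably closed, so it has a proper finite separable extension. By Steps 5 and 6, each such extension is Hilbertian and not ample, while $N$ itself is neither Hilbertian nor ample. This proves Theorem D. $\square$
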